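# The $\mathrm{Sp}_{2n}$-distinguished summand of a representation of $\mathrm{GL}_{2n}(F)$ restricted to $\mathrm{SL}_{2n}(F)$

## 1. Two linear forms that each choose a summand

Restrict an irreducible representation $\pi$ of $\mathrm{GL}_{2n}(F)$ to $\mathrm{SL}_{2n}(F)$. It may break into several pieces. A degenerate Whittaker form lives on exactly one piece. If $\pi$ also carries a linear form invariant under the symplectic group, that form lives on some piece or pieces. The first guess is that the symplectic form lives on one piece only, and that it is the same piece. The problem, taken from Sarah Dijols and Dipendra Prasad, "Symplectic models for Unitary groups", arXiv:1611.01621 (2016), is to prove or disprove this. We first make it precise, then test it.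

Let $F$ be a non-archimedean local field, of any characteristic and residue characteristic, and $\psi$ a nontrivial additive character of $F$. All representations are smooth and complex. Put $G_m=\mathrm{GL}_m(F)$ ($G_0=1$) and $N=2n$. Let $W_n$ be a symplectic space with basis $w_1,\dots,w_N$ such that $\langle w_i,w_{N+1-i}\rangle=1=-\langle w_{N+1-i},w_i\rangle$ for $1\le i\le n$, all other pairings of basis vectors being $0$. Write $J=(\langle w_i,w_j\rangle)$ and $\mathrm{Sp}_N=\mathrm{Sp}(W_n)=\{h:{}^thJh=J\}\subset \mathrm{SL}_N=\mathrm{SL}_N(F)$; $\mathrm{Sp}_0=1$. A representation is distinguished by a subgroup $H$ if it has a nonzero $H$-invariant linear form.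

For a group $E$ with a character $\chi$ acting on $\tau$, write $\tau_{E,\chi}$ for the quotient of $\tau$ by the span of all $\tau(e)v-\chi(e)v$, and $\tau_E=\tau_{E,1}$. These are the coinvariants. Let $N_k\subset G_k$ be the upper triangular unipotent group and $\psi_k(u)=\psi(\sum_{i<k}u_{i,i+1})$.

**Definition (derivatives).** Let $\tau$ be a representation of $G_m$ and $1\le k\le m$. Put
$$E_{m,k}=\Big\{\begin{pmatrix}1_{m-k}&x\\0&u\end{pmatrix}:u\in N_k\Big\},\qquad \tau^{(k)}=\tau_{E_{m,k},\,\psi_k(u)},$$
a representation of $G_{m-k}$ via $g\mapsto\mathrm{diag}(g,1)$. Also $\tau^{(0)}=\tau$.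

This is the Bernstein–Zelevinsky derivative up to a twist by a power of $|\det|$, which does not affect vanishing, irreducibility, or the objects defined next. For irreducible $\pi$ of $G_N$ let $\lambda_1$ be the largest $r$ with $\pi^{(r)}\ne0$, let $\lambda_2$ be the same number for $\pi^{(\lambda_1)}$, and so on until $\lambda_1+\dots+\lambda_l=N$. On the group $U=N_N$ define
$$\theta(u)=\psi\Big(\sum u_{i,i+1}\Big),\qquad i\in\{1,\dots,N-1\}\setminus\{N-\lambda_1,\,N-\lambda_1-\lambda_2,\,\dots,\,N-\lambda_1-\dots-\lambda_{l-1}\}.\tag{1}$$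

We take as known: (i) the space of forms $L$ on $\pi$ with $L(uv)=\theta(u)L(v)$ for $u\in U$ is one-dimensional (Zelevinsky); call a generator $L_\pi$; (ii) $\pi|_{\mathrm{SL}_N}=\bigoplus\pi_\alpha$ is a finite sum of pairwise inequivalent irreducible representations. Restricting $L_\pi$ to one $\pi_\alpha$ and extending by $0$ gives again a form of type $\theta$, because $U\subset\mathrm{SL}_N$. By (i), $L_\pi$ is nonzero on exactly one summand. Call it $\pi_0$; it is the summand that carries $\theta$.

The definition of $\theta$ is arranged so that it can be peeled off one derivative at a time. The group $U$ is the product of $E_{N,\lambda_1}$ and the upper unipotent group of $G_{N-\lambda_1}$. On the first factor $\theta$ is $\psi_{\lambda_1}(u)$, and on the second it is the character attached to $\pi^{(\lambda_1)}$. So, up to a scalar,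
$$L_\pi=L_{\pi^{(\lambda_1)}}\circ(\pi\to\pi^{(\lambda_1)}).\tag{2}$$
These definitions make sense for every $N$, odd or even; for $G_0$ we have $\pi=\mathbb C$ and $L=\mathrm{id}$.

**Example 1 (characters).** Let $\tau=\chi\circ\det$ on $G_m$. Unipotent matrices act trivially while $\psi_k\neq1$ for $k\ge2$, so $\tau^{(k)}=0$ for $k\ge2$, and $\tau^{(1)}=\chi\circ\det$ on $G_{m-1}$. Hence every $\lambda_i=1$ and $\theta=1$. For $m=N$ the restriction to $\mathrm{SL}_N$ is the trivial representation. It is distinguished and carries $\theta$, so the guess holds.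

**Example 2 ($n=1$).** Here $\mathrm{Sp}_2=\mathrm{SL}_2$. If $\pi$ has an $\mathrm{SL}_2$-invariant form, then one of the irreducible summands $\pi_\alpha$ is trivial. So $\pi^{\mathrm{SL}_2}$ is a nonzero $G_2$-stable subspace, hence all of $\pi$, and $\pi=\chi\circ\det$. We are back in Example 1, and the guess holds.

These tests pass because there is only one summand. To see the general pattern, record how the summands are arranged.

**Lemma 1.** There is an open subgroup $D_\pi\subset F^\times$ of finite index such that $g\pi_\alpha=g'\pi_\alpha$ if and only if $\det(g^{-1}g')\in D_\pi$, for every $\alpha$. The group $G_N$ permutes the $\pi_\alpha$ transitively.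

*Proof.* For $g\in G_N$ the space $g\pi_\alpha$ is an irreducible $\mathrm{SL}_N$-submodule, and since the $\pi_\beta$ are pairwise inequivalent it is one of them. The sum over an orbit is $G_N$-stable, hence all of $\pi$; so the action is transitive. The stabilizers contain $\mathrm{SL}_N$ and $G_N/\mathrm{SL}_N\cong F^\times$ is abelian, so all stabilizers coincide and equal $\{g:\det g\in D_\pi\}$ for a subgroup $D_\pi$, of finite index because there are finitely many summands. A nonzero $v\in\pi_\alpha$ is fixed by an open subgroup $K$. For $g\in K$ the spaces $g\pi_\alpha$ and $\pi_\alpha$ share $v$, hence are equal. So $D_\pi\supset\det K$ is open. $\square$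

## 2. A degenerate principal series of $\mathrm{GL}_4$, and how the match depends on the form

The first case with more than one summand is in $G_4$. Let $\omega$ be a nontrivial character of $F^\times$ with $\omega^2=1$, for instance the unramified one. Let $Q\subset G_4$ be the group of block matrices $q=\begin{pmatrix}a&b\\0&d\end{pmatrix}$ with $2\times2$ blocks, so $\delta_Q(q)=|\det a|^2|\det d|^{-2}$, and let
$$\pi=\{\varphi:\ \varphi(qg)=\omega(\det a)\,|\det a|\,|\det d|^{-1}\varphi(g)\}$$
with $G_4$ acting by right translation. In the usual notation this is the product of the characters $\omega\circ\det$ and $1\circ\det$ of $G_2$, attached to the segments $\Delta_1=\{\omega|\cdot|^{-1/2},\omega|\cdot|^{1/2}\}$ and $\Delta_2=\{|\cdot|^{-1/2},|\cdot|^{1/2}\}$. They would be linked only if $\omega$ were $|\cdot|^{\pm1}$ or $|\cdot|^{\pm2}$, which it is not. So $\pi=\langle\Delta_1,\Delta_2\rangle$ is irreducible by Zelevinsky's criterion, and the formula (8) below gives $\lambda=(2,2)$, $\theta(u)=\psi(u_{12}+u_{34})$.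

*There is more than one summand.* Multiplication by $\omega\circ\det$ turns $\pi$ into the product in the other order, which is isomorphic to $\pi$ since irreducible products commute. So there is a linear automorphism $A$ of $\pi$ with $A\pi(g)=\omega(\det g)\pi(g)A$. It commutes with $\mathrm{SL}_4$ and is not a scalar, so $\pi|_{\mathrm{SL}_4}$ is reducible and $D_\pi\ne F^\times$.

*It is distinguished.* For row vectors put $[r,r']=rJ\,{}^tr'=r_1r_4'+r_2r_3'-r_3r_2'-r_4r_1'$, and let $\eta(g)=[r_3,r_4]$ for the last two rows of $g$. From ${}^thJh=J$ one gets $hJ^{-1}\,{}^th=J^{-1}$, and $J^{-1}=-J$. So $\eta(gh)=\eta(g)$ for $h\in\mathrm{Sp}_4$; also $\eta(qg)=\det d\cdot\eta(g)$. Let $K=\mathrm{GL}_4(\mathfrak o)$, with $\mathfrak o$ the ring of integers, and let $\varphi_s$ have the same restriction to $K$ as $\varphi$ and satisfy $\varphi_s(qg)=\omega(\det a)|\det a||\det d|^{-1-s}\varphi_s(g)$. With $f_s(g)=\omega(\det g)|\det g|\,\omega(\eta(g))|\eta(g)|^{s-2}$ the product $\varphi_sf_s$ transforms by $\delta_Q$, so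
$$\ell_s(\varphi_s)=\int_K\varphi_s(k)f_s(k)\,dk$$
is $\mathrm{Sp}_4$-invariant wherever it converges. A point of $Q\backslash G_4$ where $\eta=0$ is a Lagrangian plane of rows. By Witt's theorem it is an $\mathrm{Sp}_4$-translate of the span of the last two unit rows, and near that plane the coordinates $\begin{pmatrix}1&0\\x&1\end{pmatrix}$ give $\eta=x_{11}-x_{22}$. So locally the integral is $\int F_s(t)\omega(t)|t|^{s-2}dt$ with $F_s$ smooth, compactly supported, and holomorphic in $s$. It converges for $\mathrm{Re}\,s>1$, and by Tate's theory it continues with poles only where $\omega|\cdot|^{s-1}=1$, so only on $\mathrm{Re}\,s=1$. Hence $\ell_0$ is defined. It is $\mathrm{Sp}_4$-invariant, because a translate of a flat section is a finite combination of flat sections with holomorphic coefficients. It is nonzero on functions supported in a small open set where $\eta\ne0$.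

So here the guess has content. Two tests show how delicate it is.

*Changing $\psi$.* The guess is made for every $\psi$. Replacing $\psi$ by $\psi(a\,\cdot)$ replaces $\theta(u)$ by $\theta(tut^{-1})$ with $t=\mathrm{diag}(a,1,a,1)$, so $L_\pi$ by $L_\pi\circ\pi(t)$ and $\pi_0$ by $t^{-1}\pi_0$. Now $z=\mathrm{diag}(a,a,1,1)$ satisfies $\theta(zuz^{-1})=\theta(u)$. So $L_\pi\circ\pi(z)$ is a multiple of $L_\pi$, $z\pi_0=\pi_0$, and $a^2=\det z\in D_\pi$. Since $\det t=a^2$, the summand does not move, and the test is passed.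

*Changing the form.* Suppose exactly one summand $\pi_1$ is distinguished by $\mathrm{Sp}_4$. Then exactly $g\pi_1$ is distinguished by $g\,\mathrm{Sp}_4\,g^{-1}$, via $\ell\circ\pi(g^{-1})$. For $\det g\notin D_\pi$ this is a different summand, so the guess cannot be true for both groups. In the same way, $\theta'(u)=\psi(u_{12}+au_{34})=\theta(tut^{-1})$ with $t=\mathrm{diag}(1,1,a,1)$ moves $\pi_0$ when $a\notin D_\pi$.

So a proof must see the actual relative position of the symplectic form and of $\theta$. An argument that works up to conjugation in $G_N$ cannot decide the question.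

## 3. Reduction to an equality of scalars

**Theorem 2.** Let $F$ be any non-archimedean local field, $n\ge1$, $\psi$ any nontrivial additive character. If $\pi$ is irreducible and distinguished by $\mathrm{Sp}(W_n)$, and $\pi|_{\mathrm{SL}(W_n)}=\bigoplus\pi_\alpha$, then exactly one $\pi_\alpha$ is distinguished by $\mathrm{Sp}(W_n)$, and it is the one carrying $\theta$.

So the guess is true. To compare two linear forms that have nothing to do with each other at first sight, we use the operators that separate the summands.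

**Definition ($\omega$-operators).** Let $\omega$ be a smooth character of $F^\times$. An $\omega$-operator on a representation $\tau$ of $G_m$ is a linear automorphism $A$ with $A\tau(g)=\omega(\det g)\tau(g)A$ for all $g$.

The operator $A$ of Section 2 is an example. An $\omega$-operator commutes with unipotent elements, so it induces maps on derivatives, and $A^{(k)}$ is again an $\omega$-operator on $\tau^{(k)}$.

**Theorem 1.** Let $\pi$ be an irreducible representation of $G_{2n}$ ($n\ge0$) distinguished by $\mathrm{Sp}_{2n}$. Then: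

1. $\dim\mathrm{Hom}_{\mathrm{Sp}_{2n}}(\pi,\mathbb C)=1$; let $\ell$ span it.
2. If $n\ge1$ and $k=\lambda_1$, then $k\le n$, $\lambda_2=k$, and $\pi^{(k)(k)}$ is irreducible and $\mathrm{Sp}_{2n-2k}$-distinguished. Hence $\lambda_{2i-1}=\lambda_{2i}$ for all $i$.
3. For every $\omega$-operator $A$ on $\pi$ there is $c\in\mathbb C^\times$ with $\ell\circ A=c\,\ell$ and $L_\pi\circ A=c\,L_\pi$.

The point of (3) is that it is the same $c$ for both forms.

**Theorem 1 implies Theorem 2.** For a character $\omega$ of $F^\times/D_\pi$ let $A_\omega$ act on $g\pi_0$ by the scalar $\omega(\det g)$. By Lemma 1 this is well defined on all of $\pi$. For $v\in g\pi_0$ we have $hv\in hg\pi_0$, so $A_\omega hv=\omega(\det h)\omega(\det g)hv=\omega(\det h)\,hA_\omega v$, and $A_\omega$ is an $\omega$-operator. Since $L_\pi$ vanishes off $\pi_0$ and $A_\omega=1$ on $\pi_0$, we have $L_\pi\circ A_\omega=L_\pi$. So $c=1$ in (3), and $\ell\circ A_\omega=\ell$. If $g\pi_0\ne\pi_0$, then $\det g\notin D_\pi$, and some $\omega$ has $\omega(\det g)\ne1$.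 For $v\in g\pi_0$ we get $\ell(v)=\ell(A_\omega v)=\omega(\det g)\ell(v)$, so $\ell(v)=0$. Hence $\ell$ is supported on $\pi_0$, and $\pi_0$ is distinguished. An invariant form on another summand, extended by zero, would be a multiple of $\ell$, hence zero there. $\square$

It remains to prove Theorem 1.

## 4. Why one derivative is not enough, and the left derivative

By (2), $L_\pi$ comes from $L_\rho$ with $\rho=\pi^{(\lambda_1)}$. The sensible plan is induction: show that $\ell$, too, comes from a symplectic form on $\rho$. This stops at once. For $n=1$ the representation $\rho$ lives on $G_1$, where there is no symplectic group. For the $\pi$ of Section 2, $\rho$ lives on $G_2$ but has highest derivative of order $\lambda_2=2$, so it is not a character, and by Example 2 it is not $\mathrm{Sp}_2$-distinguished.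

The next try is two derivatives at once, passing to $\pi^{(k)(k)}$ with $k=\lambda_1$. Here is the obstruction. An element of $\mathrm{Sp}_N$ that acts on the last $k$ coordinates by a unipotent matrix $u$ acts on the first $k$ coordinates by a unipotent matrix $a$ dual to $u$. So the Whittaker condition that we impose at the lower right corner to form $\rho$ comes back as a Whittaker condition for $\rho$ at the upper left corner. Thus $\ell$ will lead to the following object.

**Definition (left derivative).** With $E^-_{m,k}=\Big\{\begin{pmatrix}a&c\\0&1_{m-k}\end{pmatrix}:a\in N_k\Big\}$ put ${}^{(k)}\tau=\tau_{E^-_{m,k},\,\psi_k(a)}$, a representation of $G_{m-k}$ via $g\mapsto\mathrm{diag}(1,g)$. An $\omega$-operator $A$ induces an $\omega$-operator ${}^{(k)}\!A$ on it.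

For $\tau=\chi\circ\det$ one finds ${}^{(1)}\tau=\chi\circ\det$, the same as $\tau^{(1)}$. In general $L_\pi$ uses the right derivative $\rho^{(k)}$ and $\ell$ uses the left derivative ${}^{(k)}\rho$, and they must be compared together with their $\omega$-operators. This comparison is the new ingredient, in Section 5; Sections 6–8 then carry $\ell$ to ${}^{(k)}\rho$.

We use the following facts. Let $P_m\subset G_m$ be the mirabolic group (last row $(0,\dots,0,1)$), $V_m$ its unipotent radical, i.e. the entries of the last column above the diagonal, and $\mathrm{c\text{-}ind}$ unnormalized compact induction.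

**(BZ)** [Bernstein–Zelevinsky, Ann. Sci. ENS 10 (1977), §3.2, 3.5], in unnormalized form. For a $P_m$-module $\kappa$ put $\Phi^-\kappa=\kappa_{V_m,\psi(v_{m-1})}$, a $P_{m-1}$-module, and $\Psi^-\kappa=\kappa_{V_m}$, a $G_{m-1}$-module. Put $\Phi^+\kappa=\mathrm{c\text{-}ind}_{P_{m-1}V_m}^{P_m}(\kappa\otimes\psi)$ for a $P_{m-1}$-module $\kappa$, and let $\Psi^+$ extend a $G_{m-1}$-module to $P_m$ trivially on $V_m$. These functors are exact, $\Phi^+$ is left adjoint to $\Phi^-$, evaluation at $1$ induces $\Phi^-\Phi^+\cong\mathrm{id}$, clearly $\Psi^-\Psi^+=\mathrm{id}$, and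
$$0\to\Phi^+\Phi^-\kappa\to\kappa\to\Psi^+\Psi^-\kappa\to0\tag{3}$$
is exact. Put $\kappa^{(r)}=\Psi^-(\Phi^-)^{r-1}\kappa$; for $\kappa=\tau|_{P_m}$ this is our $\tau^{(r)}$, since the steps remove the columns $m,m-1,\dots$ one after another with the characters that make up $\psi_r$. A $P_m$-module whose derivatives $\kappa^{(r)}$, $r\ge1$, all vanish is $0$.

One consequence will be used twice. Suppose $\tau$ is a representation of $G_m$ with $\tau^{(r)}=0$ for all $r>k$, where $1\le k\le m$. Then
$$(\Phi^-)^{k-1}\tau=\Psi^+\tau^{(k)}.\tag{4}$$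
Indeed, if $k<m$, then $(\Phi^-)^k\tau$ is a $P_{m-k}$-module with derivatives $\tau^{(k+r)}=0$, so it is $0$, and (3) for $\kappa=(\Phi^-)^{k-1}\tau$ gives (4). If $k=m$, both sides are the same module over $P_1=1$.

**(Z)** [Zelevinsky, Ann. Sci. ENS 13 (1980), Thm 8.1]. If $\pi=\langle\Delta_1,\dots,\Delta_r\rangle$ is irreducible, with $\Delta_j$ a segment of cuspidal representations of $G_{d_j}$, its highest derivative is the irreducible representation $\langle\Delta_1^-,\dots,\Delta_r^-\rangle$ (up to the twist mentioned above), of order $\sum d_j$; here $\Delta^-$ is $\Delta$ without its last term. Hence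
$$\lambda_i=\sum_{\mathrm{length}(\Delta_j)\ge i}d_j,\qquad\lambda_1\ge\lambda_2\ge\cdots.\tag{8}$$
For Section 2: two segments of length $2$ with $d_j=1$ give $\lambda=(2,2)$.

**(BZ76)** [Bernstein–Zelevinsky, Russian Math. Surveys 31 (1976), Ch. 1 and §§2.21–2.29]: the standard properties of compactly supported sections of $l$-sheaves and of $\mathrm{c\text{-}ind}$. In particular, for unimodular $H'\subset H$, Frobenius reciprocity says that $\mu\mapsto\big(f\mapsto\int_{H'\backslash H}\mu(f(h))\,dh\big)$ is an isomorphism $\mathrm{Hom}_{H'}(M,\mathbb C)\cong\mathrm{Hom}_H(\mathrm{c\text{-}ind}_{H'}^HM,\mathbb C)$.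

## 5. Heisenberg exchange and the comparison of right and left derivatives

The tool for moving a Whittaker condition from one corner of a matrix to the other is a small Fourier transform.

**Lemma 2 (Heisenberg exchange).** Let $X,Y\cong F^b$ act smoothly on a vector space $Q$ with $xyv=\psi(\langle x,y\rangle)\,yxv$ for a perfect pairing $\langle\,,\rangle$. Then $\Theta(v)=\int_Y[yv]_X\,dy$, where $[\cdot]_X$ is the class in $Q_X$, is well defined and induces an isomorphism $Q_Y\to Q_X$.

**Example 3.** Let $Q$ be the space of locally constant compactly supported functions on $F$, $(xf)(t)=\psi(xt)f(t)$, $(yf)(t)=f(t+y)$. Then $xyf=\psi(-xy)\,yxf$. The class in $Q_X$ is the value $f(0)$, the class in $Q_Y$ is $\int f$, and $\Theta(f)=\int f(y)\,dy$.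

*Proof of Lemma 2.* Choose coordinates in which the pairing is the standard one. Let $\mathfrak p\subset\mathfrak o$ be the maximal ideal, and $\mathfrak p^{e_0}$ the largest fractional ideal on which $\psi$ is trivial. For a ball $X_0=(\mathfrak p^a)^b$ put $X_0^\perp=\{y:\psi(\langle X_0,y\rangle)=1\}=(\mathfrak p^{e_0-a})^b$, and likewise for balls in $Y$. Thus $Y_1\supset X_0^\perp$ if and only if $Y_1^\perp\subset X_0$, and $\mathrm{vol}(Y_1)\mathrm{vol}(Y_1^\perp)$ is a positive constant independent of the ball $Y_1$.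

Let $v$ be fixed by a ball $X_0$. For $x\in X_0$ we have $x(yv)=\psi(\langle x,y\rangle)yv$, so $[yv]_X=\psi(\langle x,y\rangle)[yv]_X$, and $[yv]_X=0$ unless $y\in X_0^\perp$. The integral is thus over a compact set, with locally constant integrand: a finite sum. By invariance of $dy$, $\Theta(y'v)=\Theta(v)$, so $\Theta$ factors through $Q_Y$. Symmetrically, with $\psi^{-1}$ in place of $\psi$, $\Theta'(v)=\int_X[xv]_Y\,dx$ induces a map $Q_X\to Q_Y$.

Take a ball $Y_1\supset X_0^\perp$. Then $\Theta(v)$ is the class in $Q_X$ of $\int_{Y_1}yv\,dy$, and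
$$\Theta'(\Theta(v))=\int_X\int_{Y_1}\psi(\langle x,y\rangle)[yxv]_Y\,dy\,dx=\int_X\Big(\int_{Y_1}\psi(\langle x,y\rangle)\,dy\Big)[xv]_Y\,dx .$$
The inner integral is $\mathrm{vol}(Y_1)$ for $x\in Y_1^\perp$ and $0$ otherwise. Since $Y_1^\perp\subset X_0$ fixes $v$, the result is $\mathrm{vol}(Y_1)\mathrm{vol}(Y_1^\perp)[v]_Y$, a nonzero constant times $[v]_Y$. The other composition is symmetric. $\square$

**Lemma 3 (right against left).** Let $\tau$ be a representation of $G_m$, $1\le k\le m$, $b=m-k$, with $\tau^{(r)}=0$ for all $r>k$. There is a surjective linear map $\beta:\tau^{(k)}\to{}^{(k)}\tau$ and a real $s$ with $\beta(gv)=|\det g|^sg\,\beta(v)$ for $g\in G_b$. For every $\omega$-operator $A$ on $\tau$,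
$$\beta\circ A^{(k)}=\omega(-1)^{kb}\;{}^{(k)}\!A\circ\beta.\tag{5}$$

*Proof.* Name the standard basis, in order, $y_1,\dots,y_b,x_1,\dots,x_k$; "entry $(p,q)$" means row $p$, column $q$. For $1\le i\le k$ let $\mathcal G_i$ be the set of matrices $1+Z$ with $Z$ supported on the entries
$$(x_p,x_q),\ p<q;\qquad(y_j,x_q),\ q>i;\qquad(x_p,y_j),\ p<i.$$
For $m=3$, $k=2$, $b=1$, the group $\mathcal G_1$ has the entries $(x_1,x_2),(y,x_2)$ and $\mathcal G_2$ has $(x_1,x_2),(x_1,y)$: a column has been traded for a row. This is the trade that we now make in general, one row and column at a time.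

**Step 1: $\mathcal G_i$ is a group with a character.** The listed pairs are transitive. Two pairs $(x_p,y_j),(y_j,x_q)$ give $p<i<q$. Pairs $(x_p,x_q),(x_q,y_j)$ give $p<q<i$. Pairs $(y_j,x_q),(x_q,x_r)$ give $r>q>i$. Pairs $(x_p,x_q),(x_q,x_r)$ give $p<r$. A chain $(y_j,x_q),(x_q,y_{j'})$ would need $i<q<i$. So the pairs form a strict partial order, and $\mathcal G_i$ is a unipotent group. Put $\theta_0(g)=\psi(\sum_{p<k}g_{x_p,x_{p+1}})$. In a product $gg'$ the entry $(x_p,x_{p+1})$ is the sum of the two entries plus $\sum_jg_{x_py_j}g'_{y_jx_{p+1}}$, which needs $p<i<p+1$ and so is absent. Thus $\theta_0$ is a character of $\mathcal G_i$.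

**Step 2: $\tau_{\mathcal G_1,\theta_0}=\tau^{(k)}$.** The group $\mathcal G_1$ consists of the columns $x_2,\dots,x_k$ above the diagonal, so $\tau_{\mathcal G_1,\theta_0}=(\Phi^-)^{k-1}\tau$ as a $P_{b+1}$-module. By (4) the entries $(y_j,x_1)$, which are $V_{b+1}$, act trivially on it. Adding them to $\mathcal G_1$ gives $E_{m,k}$ with $\psi_k$, so nothing changes in passing to $\tau^{(k)}$. This is the only place where the hypothesis on $\tau$ enters.

**Step 3: exchange, $\tau_{\mathcal G_i,\theta_0}\cong\tau_{\mathcal G_{i+1},\theta_0}$ for $1\le i\le k-1$.** Let $C=\mathcal G_i\cap\mathcal G_{i+1}$, with entries $(x_p,x_q)$, $p<q$; $(y_j,x_q)$, $q>i+1$; $(x_p,y_j)$, $p<i$. Put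
$$Y=\Big\{1+\sum_j\beta_je_{y_j,x_{i+1}}\Big\},\qquad X=\Big\{1+\sum_j\alpha_je_{x_i,y_j}\Big\}.$$

We check that $\mathcal G_i=CY$ and $\mathcal G_{i+1}=CX$. If $1+Z\in\mathcal G_i$ has $Y$-part $Z_Y$, then $(1+Z)(1-Z_Y)=1+(Z-Z_Y)-ZZ_Y$, because $Z_Y^2=0$ is the only contribution of the $Y$-part of $Z$ to $ZZ_Y$. Here $ZZ_Y$ is supported on $(x_p,x_{i+1})$ with $p<i$, so the product lies in $C$. If $1+Z\in\mathcal G_{i+1}$ has $X$-part $Z_X$, then $(1+Z)(1-Z_X)=1+(Z-Z_X)-ZZ_X$ with $ZZ_X$ supported on $(x_p,y_j)$, $p<i$; again this lies in $C$.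

Next, $X$ and $Y$ normalize $C$ and fix $\theta_0|_C$. Let $c=1+c'\in C$ and $1+Z\in X$ or $Y$. Since $Z^2=0$,
$$(1+Z)c(1-Z)=1+c'+Zc'-c'Z-Zc'Z.$$
If $1+Z\in Y$: $Zc'$ is supported on $(y_j,x_q)$ with $q>i+1$, $c'Z$ on $(x_p,x_{i+1})$ with $p<i$, and $Zc'Z=0$. If $1+Z\in X$: $Zc'$ is supported on $(x_i,x_q)$ with $q>i+1$, $c'Z$ on $(x_p,y_j)$ with $p<i$, and $Zc'Z=0$. All these positions belong to $C$, and none is of the form $(x_p,x_{p+1})$.

Finally, for $1+Z\in X$ and $1+Z'\in Y$ we have $Z'Z=0$ and $ZZ'=(\sum_j\alpha_j\beta_j)e_{x_i,x_{i+1}}$, so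
$$(1+Z)(1+Z')=1+Z+Z'+ZZ'=(1+ZZ')(1+Z')(1+Z),$$
where $1+ZZ'\in C$ and $\theta_0(1+ZZ')=\psi(\sum_j\alpha_j\beta_j)$. So $X$ and $Y$ act on $Q=\tau_{C,\theta_0}$ as in Lemma 2. Since $\theta_0$ is trivial on $X$ and on $Y$,
$$\tau_{\mathcal G_i,\theta_0}=Q_Y\cong Q_X=\tau_{\mathcal G_{i+1},\theta_0}.$$
As $A$ commutes with unipotent elements, it commutes with $\Theta$. A matrix $g\in G_b$ acting on the $y$'s normalizes $C,X,Y$ and fixes $\theta_0$, and
$$\Theta(gv)=\int_Y[g(g^{-1}yg)v]_X\,dy=|\det g|\;g\,\Theta(v).$$

**Step 4: the last row, and a permutation.** Let $E^\sharp$ be the group with entries $(x_p,x_q)$, $p<q$, and all $(x_p,y_j)$. It is $\mathcal G_k$ together with the entries $(x_k,y_j)$, so $\tau_{\mathcal G_k,\theta_0}\to\tau_{E^\sharp,\theta_0}$ is surjective. Let $e_1,\dots,e_m$ be the standard basis and $\mathsf s$ the permutation matrix with $\mathsf se_p=x_p$ for $p\le k$ and $\mathsf se_{k+j}=y_j$. It conjugates $(E^-_{m,k},\psi_k)$ to $(E^\sharp,\theta_0)$ and $\mathrm{diag}(1,g)$ to $\mathrm{diag}(g,1)$. So $v\mapsto\tau(\mathsf s)v$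 induces an isomorphism $S:{}^{(k)}\tau\to\tau_{E^\sharp,\theta_0}$, equivariant for $G_b$. The matrix $\mathsf s$ moves $k$ vectors past $b$ vectors, so $\det\mathsf s=(-1)^{kb}$. From $A\tau(\mathsf s)=\omega(\det\mathsf s)\tau(\mathsf s)A$ we see that $S^{-1}$ carries the operator induced by $A$ on $\tau_{E^\sharp,\theta_0}$ to $\omega(-1)^{kb}\,{}^{(k)}\!A$.

Let $\beta$ be the composite
$$\tau^{(k)}=\tau_{\mathcal G_1,\theta_0}\cong\dots\cong\tau_{\mathcal G_k,\theta_0}\twoheadrightarrow\tau_{E^\sharp,\theta_0}\xrightarrow{S^{-1}}{}^{(k)}\tau.$$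
It is surjective, satisfies (5), and is $G_b$-equivariant up to $|\det g|^s$, with $s=k-1$. $\square$

## 6. The bottom piece of $\pi$ on the mirabolic subgroup

From now on $n\ge1$, $\pi$ is irreducible of $G_N$, $k=\lambda_1(\pi)$, $\rho=\pi^{(k)}$ (irreducible by (Z)), and $q:\pi\to\rho$ is the projection. Put
$$R_j=\Big\{\begin{pmatrix}g&x\\0&u\end{pmatrix}:g\in G_{N-j},\ u\in N_j\Big\},\qquad R_1=P_N,\qquad H_j=R_j\cap\mathrm{Sp}_N,$$
and let $\rho_\psi$ be $\rho$ with $R_k$ acting by $\rho(g)\psi_k(u)$. We look for a $P_N$-submodule of $\pi$ that is explicit, is large enough to detect $\ell$, and on which $\omega$-operators are known.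

**Lemma 4.** Let $M=\mathrm{c\text{-}ind}_{R_k}^{P_N}\rho_\psi$. There is an injective $P_N$-map $j:M\hookrightarrow\pi$. Let $A$ be an $\omega$-operator on $\pi$, $A'=A^{(k)}$ on $\rho$, and $(\tilde A\varphi)(r)=\omega(\det r)^{-1}A'(\varphi(r))$ for $\varphi\in M$. Then
$$A\circ j=j\circ\tilde A.\tag{6}$$

*Proof.* **Step 1: construction of $j$.** Since $\pi^{(r)}=0$ for $r>k$, (4) gives $(\Phi^-)^{k-1}\pi=\Psi^+\rho$. Induction in stages gives $(\Phi^+)^{k-1}\Psi^+\rho=M$: the successive groups assemble to $P_{N-k+1}V_{N-k+2}\cdots V_N=R_k$, the characters to $\psi_k(u)$, and at each stage $P_m$ fixes the character $\psi(v_m)$ of $V_{m+1}$, so extending by it commutes with the earlier inductions. By (3) the counit $\Phi^+\Phi^-\kappa\to\kappa$ is injective. Iterating, with $\Phi^+$ exact, gives an injective $j:M=(\Phi^+)^{k-1}(\Phi^-)^{k-1}\pi\hookrightarrow\pi$. By adjunction and Schur's lemma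
$$\mathrm{Hom}_{P_N}(M,\pi)=\mathrm{Hom}(\Psi^+\rho,(\Phi^-)^{k-1}\pi)=\mathrm{End}_{G_{N-k}}(\rho)=\mathbb C.\tag{7}$$

**Step 2: $q\circ j=B\,\mathrm{ev}_1$ with a nonzero scalar $B$.** Because evaluation at $1$ gives $\Phi^-\Phi^+\cong\mathrm{id}$, and $\Psi^-\Psi^+=\mathrm{id}$, the map $\mathrm{ev}_1:M\to\rho$ is the projection of $M$ to its $(E_{N,k},\psi_k)$-coinvariants. So $q\circ j$ factors as $B\,\mathrm{ev}_1$ with $B$ commuting with $G_{N-k}$, i.e. a scalar. Exactness of $\Psi^-(\Phi^-)^{k-1}$ makes the map induced by $j$ on $k$-th derivatives injective, so $B\ne0$.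

**Step 3: $\tilde A$ against $A$.** For $r_0=\begin{pmatrix}g&x\\0&u\end{pmatrix}\in R_k$,
$$(\tilde A\varphi)(r_0r)=\omega(\det g)^{-1}\omega(\det r)^{-1}\psi_k(u)A'\rho(g)\varphi(r)=\rho(g)\psi_k(u)(\tilde A\varphi)(r),$$
because $A'\rho(g)=\omega(\det g)\rho(g)A'$. So $\tilde A$ preserves $M$, and it is invertible since $A'$ is. For right translation $T_p$ by $p\in P_N$ we get $\tilde AT_p=\omega(\det p)T_p\tilde A$. Hence $Aj\tilde A^{-1}$ is a $P_N$-map, and by (7) it equals $zj$ with $z\in\mathbb C$. Apply $q$, using $qA=A'q$ and $\mathrm{ev}_1\tilde A=A'\mathrm{ev}_1$: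
$$qAj\tilde A^{-1}=A'B\,\mathrm{ev}_1\tilde A^{-1}=B\,A'A'^{-1}\mathrm{ev}_1=qj\neq0 .$$
So $z=1$. $\square$

**Lemma 5.** If $0\ne\ell\in\mathrm{Hom}_{\mathrm{Sp}_N}(\pi,\mathbb C)$ and $0\ne\tau\subset\pi$ is a $P_N$-submodule, then $\ell|_\tau\neq0$. Hence $\ell\mapsto\ell\circ j$ is an injection $\mathrm{Hom}_{\mathrm{Sp}_N}(\pi,\mathbb C)\hookrightarrow\mathrm{Hom}_{H_1}(M,\mathbb C)$.

*Proof.* The purpose is to show $G_N=\mathrm{Sp}_NP_N$. For $1\le i\le n$ the coordinate of $w$ along $w_{N+1-i}$ is $\langle w_i,w\rangle$. Applied to $hw$ this gives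
$$\text{the }(N+1-i)\text{-th row of }h\in\mathrm{Sp}_N\text{ is the linear form }\langle h^{-1}w_i,\cdot\rangle\qquad(1\le i\le n).\tag{9}$$
Since $\mathrm{Sp}_N$ is transitive on nonzero vectors, the last rows ($i=1$) of its elements are all nonzero rows. The last row identifies $P_N\backslash G_N$ with the nonzero rows, so $G_N=P_N\mathrm{Sp}_N$, and by inversion $G_N=\mathrm{Sp}_NP_N$. If $\ell|_\tau=0$ and $0\ne v\in\tau$, then $\ell(\pi(hp)v)=\ell(\pi(p)v)=0$ for all $h\in\mathrm{Sp}_N$, $p\in P_N$. So $\ell$ vanishes on the $G_N$-span of $v$, which is $\pi$, a contradiction. Apply this to $\tau=j(M)$. $\square$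

## 7. Orbits of $H_j$ on rows, and descent from $H_1$ to $H_k$

Put $F_j=\langle w_1,\dots,w_j\rangle$; for $j\le n$, $F_j^\perp=\langle w_1,\dots,w_{N-j}\rangle$.

**Lemma 6.** For $j\le n$, $H_j=\{h\in\mathrm{Sp}_N:hw_i\in w_i+F_{i-1},\ 1\le i\le j\}$, and $H_j$ is unimodular.

*Proof.* The condition $h\in R_j$ says that for $1\le i\le j$ the row $N+1-i$ of $h$ is $0$ in columns before $N+1-i$ and $1$ in that column. By (9) this row has entry $\langle h^{-1}w_i,w_c\rangle$ in column $c$, which up to sign is the coefficient of $w_{N+1-c}$ in $h^{-1}w_i$, with sign $+$ for $c=N+1-i$. So the condition is $h^{-1}w_i\in w_i+F_{i-1}$ for $i\le j$, which is equivalent to the same condition for $h$.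

The group $H_j$ preserves $F_j$ and $F_j^\perp$, and maps onto $\mathrm{Sp}(F_j^\perp/F_j)$, with the subgroup $\mathrm{Sp}(\langle w_{j+1},\dots,w_{N-j}\rangle)$ mapping isomorphically. The kernel consists of elements that are unipotent upper triangular in the basis $w_1,\dots,w_N$. It is a closed subgroup of $U$, and $U$ is an increasing union of compact subgroups, so the kernel is too. A continuous character with positive real values is trivial on compact groups, hence on the kernel, and it is trivial on the symplectic group, which is perfect. So $H_j$ has no nontrivial positive character; in particular its modulus is trivial. $\square$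

Put $M_j=\mathrm{c\text{-}ind}_{R_k}^{R_j}\rho_\psi$ for $1\le j\le k$. Then $M_1=M$, $M_k=\rho_\psi$, and $M_j=\mathrm{c\text{-}ind}_{R_{j+1}}^{R_j}M_{j+1}$. The purpose of the next lemma is to replace $(H_j,M_j)$ by $(H_{j+1},M_{j+1})$. The first case shows the mechanism. For $N=4$, $j=1$, functions in $M_1$ live over rows $\xi\in F^3\setminus0$. The transvections along $w_1$ multiply the fibre over $\xi$ by $\psi(t\xi_1)$, so an invariant form only sees $\xi_1=0$, and there $\mathrm{Sp}_2$ acts transitively on $(\xi_2,\xi_3)\neq0$.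

**Lemma 7.** Let $1\le j\le k-1$ and $j\le n$. If $j=n$, then $\mathrm{Hom}_{H_j}(M_j,\mathbb C)=0$. If $j<n$, then
$$\mathrm{Hom}_{H_{j+1}}(M_{j+1},\mathbb C)\cong\mathrm{Hom}_{H_j}(M_j,\mathbb C),\qquad\mu\mapsto\Big(f\mapsto\int_{H_{j+1}\backslash H_j}\mu(f(h))\,dh\Big),$$
where $f\in M_j$ is viewed as a function $R_j\to M_{j+1}$.

*Proof.* **Step 1: how $E_j=E_{N,j}$ acts on $M_j$.** The group $E_j$ is normal in $R_j$ (the kernel of $R_j\to G_{N-j}$) and contained in $R_k$ and $R_{j+1}$. Since $j<k$, an element $e=\begin{pmatrix}1&x\\0&u\end{pmatrix}\in E_j$ acts on $\rho_\psi$ by the scalar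
$$\Psi_j(e)=\psi(x_{N-j,1})\psi_j(u).$$
For $r=\begin{pmatrix}g&z\\0&w\end{pmatrix}\in R_j$ the upper right block of $rer^{-1}$ is $(gx+z(u-1))w^{-1}$ and the lower right block is $wuw^{-1}$. As $w^{-1}$ and $u$ are upper unipotent, the first column of that block is $gx_{\cdot1}$, where $x_{\cdot1}$ is the first column of $x$; and $\psi_j(wuw^{-1})=\psi_j(u)$. Hence
$$\Psi_j(rer^{-1})=\psi(\xi(r)x_{\cdot1})\psi_j(u),\qquad\xi(r)=\text{last row of }g .$$
The map $\xi$ identifies $R_{j+1}\backslash R_j$ with $F^{N-j}\setminus0$, and $R_{j+1}=\{r\in R_j:\xi(r)=(0,\dots,0,1)\}$ fixes $\Psi_j$. So for $\varphi\in M_{j+1}$, $(e\varphi)(r)=\varphi(rer^{-1}r)=\Psi_j(e)\varphi(r)$: $E_j$ acts on $M_{j+1}$ by $\Psi_j$. For $f\in M_j$,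
$$(ef)(r)=f(rer^{-1}\cdot r)=\psi(\xi(r)x_{\cdot1})\,\psi_j(u)\,f(r).\tag{10}$$

**Step 2: enough symplectic elements in $E_j$.** For $i\le j$ and $t\in F$ consider $w\mapsto w+t\langle w_j,w\rangle w_j$ if $i=j$, and $w\mapsto w+t(\langle w_j,w\rangle w_i+\langle w_i,w\rangle w_j)$ if $i<j$. They are symplectic. For the second, with $Sw=\langle w_j,w\rangle w_i+\langle w_i,w\rangle w_j$, the four terms of $\langle Sw,w'\rangle+\langle w,Sw'\rangle$ cancel in pairs, and $\langle Sw,Sw'\rangle=0$ since $\langle w_i,w_j\rangle=0$; the first is a transvection. The nonzero entries off the diagonal are $t$ at $(i,N+1-j)$ and, if $i<j$, at $(j,N+1-i)$. The rows are $\le j\le N-j$ and the columns are among the last $j$. So these maps lie in $E_j\cap H_j$ with $u=1$ and $x_{\cdot1}=tw_i$. Multiplying them, for every $t\in F^j$ we get $e_t\in E_j\cap H_j$ with $u=1$ and $x_{\cdot1}=\sum_{i\le j}t_iw_i$.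

**Step 3: invariant forms vanish off $Z=\{\xi\in F^{N-j}\setminus0:\xi_1=\dots=\xi_j=0\}$.** Let $\lambda\in\mathrm{Hom}_{H_j}(M_j,\mathbb C)$ and $\xi^0\notin Z$. Choose $t$ with $c=\psi(\sum\xi^0_it_i)\neq1$. On a small compact open neighborhood of $\xi^0$ the function $\psi(\sum\xi_it_i)$ is the constant $c$. For $f$ supported over it, (10) gives $\lambda(f)=\lambda(e_tf)=c\lambda(f)$, so $\lambda(f)=0$. If $f$ is supported over a compact subset of the complement of $Z$, cut that set into finitely many such compact open pieces and multiply $f$ by their indicator functions (composed with $\xi$); so $\lambda(f)=0$. If $j=n$, then $N-j=j$ and $Z=\emptyset$, so $\lambda=0$. From here on $j<n$.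

**Step 4: $Z$ is one $H_j$-orbit.** By (9) with $i=j+1\le n$, for $h\in H_j$ the row $\xi(h)$ is the form $\langle h^{-1}w_{j+1},\cdot\rangle$ restricted to $F_j^\perp$. It vanishes on $F_j$, since $\langle h^{-1}w_{j+1},w_i\rangle=\langle w_{j+1},hw_i\rangle$ with $hw_i\in F_j$. So $\xi(h)\in Z$. The group $\mathrm{Sp}(\langle w_{j+1},\dots,w_{N-j}\rangle)\subset H_j$ is transitive on nonzero vectors, so all nonzero forms on $F_j^\perp/F_j$ occur, that is, $\{\xi(h)\}=Z$. The stabilizer of $\xi(1)$ is $R_{j+1}\cap H_j=H_{j+1}$. As $H_j$ is $\sigma$-compact and $Z$ locally compact, $H_{j+1}\backslash H_j\to Z$ is a homeomorphism.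

**Step 5: restriction to $Z$.** We claim that $f\mapsto f|_{H_j}$ is a surjection $M_j\to\mathrm{c\text{-}ind}_{H_{j+1}}^{H_j}M_{j+1}$ whose kernel consists of the $f$ supported off $Z$. This is the restriction of sections of an equivariant $l$-sheaf to a closed subset, from (BZ76); here is the argument.

The restriction has compact support modulo $H_{j+1}$, because the support of $f$ meets $Z$ in a compact set and $H_{j+1}\backslash H_j\cong Z$. If $f|_{H_j}=0$, then $f$ vanishes on $R_{j+1}H_j=\xi^{-1}(Z)$. The set where $f\ne0$ is open and closed, with compact image under $\xi$, and this image is disjoint from $Z$.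

For surjectivity let $\phi\in\mathrm{c\text{-}ind}_{H_{j+1}}^{H_j}M_{j+1}$, extended to $\xi^{-1}(Z)=R_{j+1}H_j$ by $\phi(rh)=r\phi(h)$; this is well defined because $R_{j+1}\cap H_j=H_{j+1}$. Quotient maps of these groups have continuous local sections. Cutting up the support of $\phi$, we may assume that it lies over a compact open set $\Omega\subset F^{N-j}\setminus0$ with a continuous section $\mathsf t:\Omega\to R_j$ of $\xi$, and that over $Z\cap\Omega$ there is a continuous section $\mathsf h$ into $H_j$. On $Z\cap\Omega$ write $\mathsf t(z)=r(z)\mathsf h(z)$ with $r(z)\in R_{j+1}$ continuous. Then $\phi(\mathsf t(z))=r(z)\phi(\mathsf h(z))$ is locally constant, since $\phi$ is and $M_{j+1}$ is smooth. A locally constant function on the closed subset $Z\cap\Omega$ of the compact totally disconnected space $\Omega$ extends to a locally constant function $\Xi:\Omega\to M_{j+1}$. Put $f(r\,\mathsf t(x))=r\,\Xi(x)$ for $r\in R_{j+1}$, $x\in\Omega$, and $f=0$ elsewhere. It is locally constant, transforms correctly, and has compact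 support modulo $R_{j+1}$. It is also fixed by an open subgroup. To see this, cover a compact set $\mathcal K$ with $\mathrm{supp}f=R_{j+1}\mathcal K$ by finitely many $c_iK_i$, with $K_i$ open subgroups such that $f$ is constant on $c_iK_i$, and take $K=\bigcap K_i$. If $x=rc_ik_i$ and $\kappa\in K$, then $f(x\kappa)=rf(c_i)=f(x)$; and if $x\kappa$ is in the support, the same applies to $x=(x\kappa)\kappa^{-1}$. So $f\in M_j$ and $f|_{H_j}=\phi$.

**Step 6: Frobenius reciprocity.** By Steps 3 and 5, $\mathrm{Hom}_{H_j}(M_j,\mathbb C)=\mathrm{Hom}_{H_j}(\mathrm{c\text{-}ind}_{H_{j+1}}^{H_j}M_{j+1},\mathbb C)$. As $H_j$ and $H_{j+1}$ are unimodular (Lemma 6), Frobenius reciprocity gives the claim. $\square$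

*Compatibility with $A$.* On $M_j$ put $(\tilde A_j\varphi)(r)=\omega(\det r)^{-1}A'\varphi(r)$, so $\tilde A_1=\tilde A$ and $\tilde A_k=A'$ (evaluate at $r=1$). For $\varphi\in M_j$ the corresponding $f:R_j\to M_{j+1}$ is $f(r)(r')=\varphi(r'r)$, and
$$(\tilde A_j\varphi)(r'r)=\omega(\det r)^{-1}\omega(\det r')^{-1}A'\varphi(r'r),\quad\text{i.e.}\quad(\tilde A_jf)(r)=\omega(\det r)^{-1}\tilde A_{j+1}(f(r)).$$
As $\det=1$ on $H_j$, if $\mu$ corresponds to $\lambda$ in Lemma 7, then $\mu\circ\tilde A_{j+1}$ corresponds to $\lambda\circ\tilde A_j$.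

Running through $j=1,2,\dots$ we obtain: if $k>n$, then $\mathrm{Hom}_{H_1}(M,\mathbb C)\cong\mathrm{Hom}_{H_n}(M_n,\mathbb C)=0$; if $k\le n$, then
$$\mathrm{Hom}_{H_1}(M,\mathbb C)\cong\mathrm{Hom}_{H_k}(\rho_\psi,\mathbb C),\qquad\lambda\circ\tilde A\leftrightarrow\mu\circ A'.\tag{11}$$
For $n=1$, $k=2$ the first case says again that only characters of $G_2$ are $\mathrm{SL}_2$-distinguished.

## 8. The Whittaker condition returns at the upper left corner

**Lemma 8.** Let $k\le n$. Then $\mathrm{Hom}_{H_k}(\rho_\psi,\mathbb C)=\mathrm{Hom}_{\mathrm{Sp}_{N-2k}}({}^{(k)}\rho,\mathbb C)$, and $\mu\mapsto\mu\circ A'$ corresponds to composition with ${}^{(k)}\!A'$.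

*Proof.* **Step 1: which $g$ occur.** Let $h=\begin{pmatrix}g&x\\0&u\end{pmatrix}\in H_k$. Then $g$ is the matrix of $h$ on $F_k^\perp$, and since $h$ preserves $F_k$ and is unipotent there (Lemma 6),
$$g=\begin{pmatrix}a&c\\0&h'\end{pmatrix},\qquad a\in N_k,\quad h'\in\mathrm{Sp}(\langle w_{k+1},\dots,w_{N-k}\rangle)=\mathrm{Sp}_{N-2k};$$
the form on $\langle w_{k+1},\dots,w_{N-k}\rangle$ is the standard one again. Conversely, every such $g$ preserves the restricted form on $F_k^\perp$, whose radical is $F_k$. By Witt's theorem it extends to some $h\in\mathrm{Sp}_N$, and $h\in H_k$ by Lemma 6.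

**Step 2: the sign.** We express $\psi_k(u)$ through $a$. By (9), for $2\le i\le k$,
$$h_{N+1-i,\,N+2-i}=\langle h^{-1}w_i,w_{N+1-(i-1)}\rangle,$$
which is the coefficient of $w_{i-1}$ in $h^{-1}w_i$, that is $(a^{-1})_{i-1,i}=-a_{i-1,i}$. For $i=2,\dots,k$ the left sides are exactly the superdiagonal entries of $u$. So $\psi_k(u)=\psi_k(a)^{-1}$.

**Step 3: conclusion.** The condition $\mu(\rho(g)v)\psi_k(u)=\mu(v)$ for all $h\in H_k$ now reads
$$\mu\Big(\rho\begin{pmatrix}a&c\\0&h'\end{pmatrix}v\Big)=\psi_k(a)\mu(v)\qquad\text{for all }a\in N_k,\ c,\ h'\in\mathrm{Sp}_{N-2k}.$$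
This says that $\mu$ factors through $\rho_{E^-_{N-k,k},\psi_k}={}^{(k)}\rho$ and is $\mathrm{Sp}_{N-2k}$-invariant there. The operator induced by $A'$ is ${}^{(k)}\!A'$. $\square$

The normalization of the symplectic basis entered exactly here. The entries of $J$ decide which character of $N_k$ appears, and it must be $\psi_k$ itself for the comparison with $\theta$.

## 9. Proof of Theorem 1 by induction on $n$

For $n=0$ we have $\pi=\mathbb C$, $\ell$ and $L_\pi$ are both multiples of the identity, $A$ is a scalar, and all is clear. Let $n\ge1$ and let $\pi$ be $\mathrm{Sp}_N$-distinguished.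

**Step 1: an injection into a space for $\mathrm{Sp}_{N-2k}$.** By Lemma 5, $\mathrm{Hom}_{H_1}(M,\mathbb C)\neq0$, so $k=\lambda_1\le n$. By Lemma 5, (11) and Lemma 8 there is an injection
$$\mathrm{Hom}_{\mathrm{Sp}_N}(\pi,\mathbb C)\hookrightarrow\mathrm{Hom}_{\mathrm{Sp}_{N-2k}}({}^{(k)}\rho,\mathbb C).$$
In particular ${}^{(k)}\rho\ne0$.

**Step 2: from left to right.** The highest derivative of $\rho$ has order $\lambda_2\le\lambda_1=k$ by (8), so $\rho^{(r)}=0$ for $r>k$, and $k\le N-k$. Lemma 3 applies to $\tau=\rho$ with $m=N-k$, $b=N-2k$, and gives a surjection $\beta:\rho^{(k)}\to{}^{(k)}\rho\neq0$. So $\rho^{(k)}\neq0$ and $\lambda_2=k$. Put $\sigma=\rho^{(k)}=\pi^{(k)(k)}$, irreducible by (Z). The kernel of $\beta$ is a proper $G_{N-2k}$-submodule of $\sigma$, hence $0$, and $\beta$ is an isomorphism. As $|\det|=1$ on $\mathrm{Sp}_{N-2k}$, composing with $\beta$ gives an injection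
$$\iota:\mathrm{Hom}_{\mathrm{Sp}_N}(\pi,\mathbb C)\hookrightarrow\mathrm{Hom}_{\mathrm{Sp}_{N-2k}}(\sigma,\mathbb C).\tag{12}$$

**Step 3: parts (1) and (2).** By (12), $\sigma$ is distinguished. Here $N-2k=2(n-k)$ with $n-k<n$, so by induction the right side of (12) is one-dimensional. The left side is nonzero, so it is one-dimensional too: this is (1). We have shown $k\le n$, $\lambda_2=k$, and that $\sigma$ is irreducible and distinguished. The sequence of $\sigma$ is $(\lambda_3,\lambda_4,\dots)$, so by induction $\lambda_{2i-1}=\lambda_{2i}$ for all $i$: this is (2).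

**Step 4: part (3).** Let $A$ be an $\omega$-operator on $\pi$, $A'=A^{(k)}$, $A''=(A')^{(k)}$, an $\omega$-operator on $\sigma$. The form $\ell\circ A$ is $\mathrm{Sp}_N$-invariant since $\det=1$ there. Let $\nu$ be the form on ${}^{(k)}\rho$ attached to $\ell$, so $\iota(\ell)=\nu\circ\beta$. By (6), $(\ell\circ A)\circ j=(\ell\circ j)\circ\tilde A$. By (11) and Lemma 8 the form attached to $\ell\circ A$ is $\nu\circ{}^{(k)}\!A'$. By (5),
$$\iota(\ell\circ A)=\nu\circ{}^{(k)}\!A'\circ\beta=\omega(-1)^{k(N-2k)}\,\nu\circ\beta\circ A''=\iota(\ell)\circ A'',$$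
because $N-2k$ is even. By induction there is $c\in\mathbb C^\times$ with $\iota(\ell)\circ A''=c\,\iota(\ell)$ and $L_\sigma\circ A''=c\,L_\sigma$. Injectivity of $\iota$ gives $\ell\circ A=c\,\ell$. Since $\lambda_1=\lambda_2=k$, (2) used twice gives $L_\pi=L_\sigma\circ(\pi\to\rho\to\sigma)$, up to a scalar, so $L_\pi\circ A=c\,L_\pi$ with the same $c$. This proves Theorem 1, and with Section 3, Theorem 2. $\blacksquare$

## 10. Segments, block scalars, and other symplectic forms

The tests of Section 2 can now be made exact. Let $S$ be the index set in (1), $\mathrm{Pf}$ the Pfaffian, and $d$ the greatest common divisor of all the $\lambda_i$.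

**Theorem 3.** Let $\pi$ be irreducible and $\mathrm{Sp}(W_n)$-distinguished, and $D_\pi$ as in Lemma 1.

1. In $\pi=\langle\Delta_1,\dots,\Delta_r\rangle$ every segment $\Delta_j$ has even length. The representation $\langle\Delta_1^{--},\dots,\Delta_r^{--}\rangle$ (the last two terms of each segment removed) is again symplectic-distinguished.
2. $F^{\times d}\subset D_\pi$, so the number of summands of $\pi|_{\mathrm{SL}}$ divides $[F^\times:F^{\times d}]$ when this is finite; if $d=1$, $\pi|_{\mathrm{SL}}$ is irreducible. Moreover $d\mid n$.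
3. Let $B$ be any nondegenerate alternating matrix, $\mathrm{Sp}(B)=\{h:{}^thBh=B\}$. Let $c=(c_i)_{i\in S}\in(F^\times)^S$, $\theta_c(u)=\psi(\sum_{i\in S}c_iu_{i,i+1})$, and let $t$ be any diagonal matrix with $t_i/t_{i+1}=c_i$ for $i\in S$. Exactly one summand of $\pi|_{\mathrm{SL}}$ is $\mathrm{Sp}(B)$-distinguished and exactly one carries $\theta_c$. These coincide if and only if $\det(t)\,\mathrm{Pf}(J)\,\mathrm{Pf}(B)^{-1}\in D_\pi$. Every summand is distinguished by some conjugate of $\mathrm{Sp}(W_n)$: $g\pi_0$ is distinguished by $x\,\mathrm{Sp}(W_n)x^{-1}$ if and only if $\det x\in\det(g)D_\pi$.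
4. For any subgroup $\mathrm{SL}_N\subset G'\subset G_N$, the restriction $\pi|_{G'}$ has exactly one $\mathrm{Sp}(W_n)$-distinguished irreducible summand, and it is the one carrying $\theta$.

*Proof.* **Part 1.** By (8), $\lambda_{2i-1}-\lambda_{2i}=\sum_{\mathrm{length}(\Delta_j)=2i-1}d_j$. This is $0$ by Theorem 1(2), so no segment has odd length. The second assertion is Theorem 1(2) together with (Z); the twist by a power of $|\det|$ does not affect distinction, since $|\det|=1$ on symplectic groups.

**Part 2.** Let $z$ be block scalar, with scalars $z_i$ on the blocks of size $\lambda_i$ of $\theta$. Then $\theta(zuz^{-1})=\theta(u)$, so $L_\pi\circ\pi(z)$ is proportional to $L_\pi$. It is supported on $z^{-1}\pi_0$, hence $z\pi_0=\pi_0$ and $\det z=\prod z_i^{\lambda_i}\in D_\pi$. These products lie in $F^{\times d}$. If $d=\sum a_i\lambda_i$ with integers $a_i$, then $z_i=y^{a_i}$ gives $y^d$; so they fill $F^{\times d}$. By Lemma 1 the number of summands is $[F^\times:D_\pi]$, and the statements on summands follow. Finally $n=\sum_i\lambda_{2i}$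 by Theorem 1(2), and $d$ divides it.

**Part 3.** Choose $g$ with ${}^tgBg=J$. Then $\mathrm{Sp}(B)=g\,\mathrm{Sp}(J)\,g^{-1}$ and $\mathrm{Pf}(J)=\det(g)\mathrm{Pf}(B)$. The $\mathrm{Sp}(B)$-invariant forms on $\pi$ are the multiples of $\ell\circ\pi(g^{-1})$. By Theorem 2, $\ell$ is supported exactly on $\pi_0$, so these are supported exactly on $g\pi_0$. Since $\theta_c(u)=\theta(tut^{-1})$, the forms of type $\theta_c$ are the multiples of $L_\pi\circ\pi(t)$, supported exactly on $t^{-1}\pi_0$. By Lemma 1, $g\pi_0=t^{-1}\pi_0$ if and only if $\det(t)\det(g)\in D_\pi$, and $\det g=\mathrm{Pf}(J)\mathrm{Pf}(B)^{-1}$. In the same way the summand distinguished by $x\,\mathrm{Sp}(W_n)\,x^{-1}$ is $x\pi_0$, and $x\pi_0=g\pi_0$ if and only if $\det x\in\det(g)D_\pi$.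

**Part 4.** A $G'$-submodule of $\pi$ is an $\mathrm{SL}_N$-submodule, hence a sum of some $\pi_\alpha$, because these are pairwise inequivalent. So $\pi|_{G'}$ is the direct sum of the spans of the $G'$-orbits of the $\pi_\alpha$, and these spans are irreducible. Both $\ell$ and $L_\pi$ are supported on $\pi_0$, hence exactly on the summand containing $\pi_0$, and each is unique up to a scalar. $\square$

For $B=J$ and $c=1$ the class in part 3 is trivial, and this is Theorem 2. If the form is changed to $B$ while $\theta$ is kept, the match survives if and only if $\mathrm{Pf}(J)/\mathrm{Pf}(B)\in D_\pi$. For the $\pi$ of Section 2, $D_\pi\neq F^\times$, so there are forms $B$ for which it fails. The even-length condition in part 1 is a necessary condition; it is not claimed to be sufficient for distinction.
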